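\title{Extensions of linearly unavoidable digraphs need not be linearly unavoidable}

\begin{abstract}
A class of acyclic digraphs is linearly unavoidable if, for some constant $c$, each member $D$ is contained in every tournament of order $c\,|V(D)|$. We disprove, for every $k\ge 1$, the conjecture that this property survives when $k$ vertices are added to each member of the class. We construct acyclic digraphs $A$ of arbitrarily large order $n$ that are contained in every tournament of order $n$, and acyclic digraphs $D$, obtained from $A$ by adding $k$ vertices, that are avoided by a tournament of order $n^{2-1/(k+1)-o(1)}$. We also describe two kinds of extension for which the conjectured statement does hold.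
\end{abstract}

\section{Introduction}\label{sec:intro}

All digraphs in this paper are finite and nonempty. A \emph{tournament} is obtained from a complete graph by orienting every edge, and its \emph{order} is its number of vertices. A digraph $D$ is \emph{contained} in a tournament $T$ if $T$ has a subdigraph, not necessarily induced, isomorphic to $D$; otherwise $T$ \emph{avoids} $D$. We write $x\to y$, and say that $x$ \emph{dominates} $y$, when there is an arc from $x$ to $y$.

The transitive tournament $TT_n$, on the vertices $1,\dots,n$ with $i\to j$ for $i<j$, has no directed cycle, so a digraph with a directed cycle is avoided by tournaments of every order. An acyclic digraph on $n$ vertices, on the other hand, can be ordered so that all arcs go forward. It is therefore contained in $TT_n$, and $TT_n$ is contained in every tournament of order $2^{n-1}$ (see Section~\ref{sec:positive}). So for acyclic $D$ we may define $r(D)$ as the least $n$ such that every tournament of order $n$ contains $D$. A subtournament of a tournament avoiding $D$ also avoids $D$. Hence every tournament of order at least $r(D)$ contains $D$, and a single tournament of order $N$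 avoiding $D$ shows that $r(D)>N$.

We have $|V(D)|\le r(D)\le 2^{|V(D)|-1}$, and both kinds of behavior occur. The directed path on $n$ vertices has $r=n$: if a longest directed path $x_1\to\dots\to x_l$ of a tournament missed a vertex $v$, then $x_1\to v$ and $v\to x_l$ by maximality, so $x_i\to v\to x_{i+1}$ for some $i$, and $v$ could be inserted. At the other end, $r(TT_n)\ge 2^{(n-1)/2}$, because a uniformly random tournament of order $N<2^{(n-1)/2}$ contains in expectation at most $N^n2^{-n(n-1)/2}<1$ copies of $TT_n$. The following definition singles out the first kind of behavior.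

\begin{definition}
A class $\mathcal C$ of acyclic digraphs is \emph{linearly unavoidable} if there is a constant $c$ such that every $D\in\mathcal C$ is contained in every tournament of order $\lceil c\,|V(D)|\rceil$; equivalently, if $r(D)/|V(D)|$ is bounded on $\mathcal C$. For a positive integer $k$, an acyclic digraph $D$ is a \emph{$k$-extension} of an acyclic digraph $A$ if $D-S$ is isomorphic to $A$ for some set $S$ of $k$ vertices of $D$. The arcs at $S$ are arbitrary, subject only to $D$ being acyclic.
\end{definition}

The following problem is posed in \cite{AHLLPR}.

\medskip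
\noindent\textbf{Conjecture.} \emph{Let $k$ be a fixed positive integer and let $\mathcal F$ be a class of acyclic digraphs. If $\mathcal F$ is linearly unavoidable, then so is the class of all $k$-extensions of digraphs in $\mathcal F$.}
\medskip

The conjecture is really a statement about a single pair of digraphs.

\begin{proposition}\label{prop:padding}
For fixed $k$, the conjecture holds if and only if there is a constant $C_k$ such that $r(D)\le C_k\,r(A)$ whenever $D$ is a $k$-extension of an acyclic digraph $A$.
\end{proposition}

\begin{proof}
If $C_k$ exists and $r(A)\le c\,|V(A)|$ on $\mathcal F$, then $r(D)\le C_kc\,|V(D)|$ for the extensions. Conversely, apply the conjecture to the class of all acyclic $A'$ with $r(A')=|V(A')|$, and let $c$ bound $r(D')/|V(D')|$ for its $k$-extensions $D'$. Given $A$ and $D$, add $r(A)-|V(A)|$ isolated vertices to each and call the results $A'$ and $D'$. Every tournament of order $r(A)=|V(A')|$ contains $A$ and has room for the isolated vertices, so $r(A')=|V(A')|$. Since $D'$ is a $k$-extension of $A'$, we get $r(D)\le r(D')\le c\,(r(A)+k)\le c\,(k+1)\,r(A)$.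
\end{proof}

So the question is whether a new vertex can cost more than a bounded factor. The simplest cases say that it cannot. A new vertex with only outgoing arcs is placed on a vertex of the tournament that dominates half of the others, and $A$ is found among those; the cost is a factor $2$. One would guess that a vertex with arcs in both directions costs a larger but still bounded factor, since most vertices of a tournament have both large in-degree and large out-degree. This guess is wrong, by a polynomial factor. Below, the constants in $O_k$ and $\Omega_k$ depend only on $k$, and $o(1)\to0$ as $t\to\infty$ with $k$ fixed.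

\begin{theorem}\label{thm:main}
Fix $k\ge1$. For every integer $t\ge k+2$ there are an acyclic digraph $A_t$ of order $n_t$, with $n_t\to\infty$, and a $k$-extension $D_t$ of $A_t$ such that
\begin{enumerate}
\item[(1)] every tournament of order $n_t=|V(A_t)|$ contains $A_t$;
\item[(2)] some tournament of order $N_t$ does not contain $D_t$,
\end{enumerate}
where
\[
n_t=O_k\bigl(t^{7}2^{(k+1)t}\bigr),\qquad N_t=\Omega_k\bigl(t\,2^{(2k+1)t}\bigr).
\]
Hence $N_t/|V(D_t)|=\Omega_k(2^{kt}/t^6)\to\infty$, and $N_t\ge n_t^{\,2-\frac1{k+1}-o(1)}$.
\end{theorem}

\begin{corollary}\label{cor:main}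
The conjecture is false for every $k\ge1$: the class $\{A_t:t\ge k+2\}$ is linearly unavoidable with the best possible constant $c=1$, and its $k$-extensions are not linearly unavoidable. For every $\varepsilon<\frac{k}{k+1}$ we even have $r(D_t)>|V(D_t)|^{1+\varepsilon}$ for all large $t$. For $k=1$ we have $r(D_t)\ge r(A_t)^{3/2-o(1)}$, so for no constant $C$ does $r(D)\le C\,r(A)$ or $r(D)\le r(A)(\log r(A))^{C}$ hold for all $1$-extensions $D$ of acyclic digraphs $A$.
\end{corollary}

The exponent $2-\frac1{k+1}$ tends to $2$ as $k\to\infty$.

Section~\ref{sec:positive} treats the extensions that do cost a bounded factor, which shows what a counterexample must look like. Section~\ref{sec:blowup} introduces the tournaments that will avoid $D_t$. Section~\ref{sec:construction} gives the construction, a small example, and the reasons for the choice of parameters. Parts (2) and (1) of the theorem are proved in Sections~\ref{sec:avoid} and~\ref{sec:embed}, and the estimates are collected in Section~\ref{sec:conclusion}.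

\section{Extensions that cost a bounded factor}\label{sec:positive}

In a tournament $T$, let $N^+(x)$ and $N^-(x)$ be the sets of out- and in-neighbors of $x$, let $d^+(x)=|N^+(x)|$ and $d^-(x)=|N^-(x)|$, and let $T[Q]$ be the subtournament induced by a vertex set $Q$. A tournament of order $f$ has $\binom f2$ arcs, so its average out-degree and its average in-degree both equal $(f-1)/2$. We use this in two forms.

\begin{lemma}\label{lem:average}
Let $Q$ be a set of vertices of a tournament $T$.
\begin{enumerate}
\item[(a)] If $Q\ne\emptyset$, some vertex of $Q$ has out-degree at least $(|Q|-1)/2$ in $T[Q]$.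
\item[(b)] If every vertex of $Q$ has out-degree at most $d$ in $T[Q]$, then $|Q|\le 2d+1$.
\end{enumerate}
Both statements also hold for in-degrees.
\end{lemma}

A \emph{source} is a vertex with no in-neighbor and a \emph{sink} is a vertex with no out-neighbor. The \emph{weak components} of a digraph are the connected components of its underlying undirected graph.

\begin{proposition}\label{prop:positive}
Let $A$ be an acyclic digraph.
\begin{enumerate}
\item[(1)] If $D$ arises from $A$ by successively adding $k$ vertices, each a source or a sink when added, then $r(D)\le 2^k r(A)$. For $k=1$ the constant $2$ is best possible.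
\item[(2)] Let $D$ be a $1$-extension of $A$ by a vertex $s$ such that no weak component of $A$ contains both an in-neighbor and an out-neighbor of $s$. Then $r(D)\le 4r(A)-1$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $n=r(A)$.

(1) By induction it suffices to treat $k=1$. By Lemma~\ref{lem:average}(a), a tournament of order $2n$ has a vertex $v$ with $d^+(v)\ge n-\frac12$, hence $d^+(v)\ge n$. If the new vertex is a source, map it to $v$ and find $A$ in $T[N^+(v)]$. If it is a sink, use a vertex of in-degree at least $n$ and its in-neighborhood instead. For sharpness, $r(TT_2)=2$, while $r(TT_3)\ge4$ because the cyclic triangle avoids $TT_3$; and $TT_3$ is $TT_2$ plus a source.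

(2) Let $T$ have order $4n-1$. By Lemma~\ref{lem:average}(b) with $d=n-1$, at most $2n-1$ vertices have out-degree less than $n$, and at most $2n-1$ have in-degree less than $n$. So some vertex $v$ has $d^+(v)\ge n$ and $d^-(v)\ge n$, and both $T[N^-(v)]$ and $T[N^+(v)]$ contain a copy of $A$. Map $s$ to $v$, take the weak components of $A$ that contain an in-neighbor of $s$ from the copy in $N^-(v)$, and take all other components from the copy in $N^+(v)$. By hypothesis the former components contain no out-neighbor of $s$, so all arcs at $s$ are present, and no arc of $A$ joins two components.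
\end{proof}

Starting from $r(TT_1)=1$, part (1) gives the bound $r(TT_n)\le2^{n-1}$ quoted above. Since $r(A)\le c\,|V(A)|$ implies $r(D)\le 2^kc\,|V(D)|$ in (1) and $r(D)\le 4c\,|V(D)|$ in (2), the conjecture holds for these two types of extension. The proof of (2) breaks down when one component of $A$ has to be embedded partly in $N^-(v)$ and partly in $N^+(v)$, with prescribed vertices on each side. Nothing relates the two sides of $v$, and this is what the counterexample exploits.

\section{Domination and blow-ups}\label{sec:blowup}

For disjoint vertex sets $X,Y$ write $X\Rightarrow Y$ if every vertex of $X$ dominates every vertex of $Y$. The exponential quantity behind the construction is the order needed to force $X\Rightarrow Y$ with prescribed sizes. The next two lemmas show that each vertex of $X$ costs a factor $2$, as long as $Y$ is moderately larger than $X$.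

\begin{lemma}\label{lem:halving}
Let $l,u\ge1$. A tournament of order at least $2^l(u+1)$ contains vertices $y_1,\dots,y_l$ with $y_i\to y_{i'}$ for $i<i'$ and a set $Y$ of $u$ further vertices with $\{y_1,\dots,y_l\}\Rightarrow Y$.
\end{lemma}

\begin{proof}
Let $Y_0$ be the vertex set. For $i=1,\dots,l$ let $y_i$ be a vertex of maximum out-degree in $T[Y_{i-1}]$ and let $Y_i=Y_{i-1}\cap N^+(y_i)$. Lemma~\ref{lem:average}(a) gives $|Y_i|+1\ge(|Y_{i-1}|+1)/2$, so $|Y_i|+1\ge2^{l-i}(u+1)$ for all $i$. Thus each choice is possible and $|Y_l|\ge u$. For $i<i'$ the vertex $y_i$ dominates $Y_i$, which contains $y_{i'}$ and $Y_l$.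
\end{proof}

\begin{lemma}\label{lem:random}
For every $a\ge1$ there is a tournament $R$ of order $2^{a-1}$ with no disjoint sets $X,Y$ such that $|X|=a$, $|Y|=a^2$ and $X\Rightarrow Y$.
\end{lemma}

\begin{proof}
Orient the edges on $M=2^{a-1}$ vertices independently and uniformly at random. There are at most $M^{a+a^2}$ pairs $(X,Y)$, and each satisfies $X\Rightarrow Y$ with probability $2^{-a^3}$. The expected number of such pairs is at most $2^{(a-1)(a+a^2)-a^3}=2^{-a}<1$, so some orientation has none.
\end{proof}

For $|Y|=b$ the same computation works when $\log_2M<ab/(a+b)$. The choice $b=a$ would give only $M\approx 2^{a/2}$, whereas $b=a^2$ gives essentially the full $2^a$ and keeps $b$ polynomial in $a$.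

Domination can also be very cheap. A \emph{blow-up} of a tournament $R$ is obtained by replacing each vertex $\beta$ by a set $V_\beta$, called a \emph{block}, placing an arbitrary tournament on each block, and putting $V_\beta\Rightarrow V_\gamma$ whenever $\beta\to\gamma$ in $R$. If $X$ lies in one block and $Y$ in another, then $X\Rightarrow Y$ uses a single arc of $R$. To make a digraph hard to embed in a blow-up of the tournament of Lemma~\ref{lem:random}, we must force the vertices of $X\cup Y$ into distinct blocks. The tool is the following.

\begin{lemma}\label{lem:separation}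
In a blow-up, if $x,y\in V_\beta$ and $x\to z\to y$, then $z\in V_\beta$.
\end{lemma}

\begin{proof}
A vertex outside $V_\beta$ dominates all of $V_\beta$ or is dominated by all of $V_\beta$, and $z$ does neither.
\end{proof}

This lemma separates vertices in two ways. If blocks have $m+1$ vertices, then $m$ paths $h\to z\to h'$ with distinct middle vertices force $h$ and $h'$ into different blocks. This works for any pair, at the price of $m$ vertices. A single vertex $s$ separates \emph{all} its in-neighbors from \emph{all} its out-neighbors at once, except inside its own block, but it does nothing for two in-neighbors or two out-neighbors. The plan is to combine the two. The vertices to be separated are sorted into $k+1$ levels. Inside a level, $A$ separates all pairs in the first way. Between levels, $A$ separates nothing, and the $k$ new vertices, inserted between consecutive levels, do it in the second way.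

\section{The construction}\label{sec:construction}

\subsection{The core and its extension}

Let $k,t,u,m$ be positive integers. The \emph{core} $K$ has \emph{hubs} $p^i_j$ ($0\le i\le k$, $1\le j\le t$) and $w_1,\dots,w_u$. Put $P_i=\{p^i_1,\dots,p^i_t\}$ and $W=\{w_1,\dots,w_u\}$. The \emph{levels} are $L_i=P_i$ for $i<k$ and $L_k=P_k\cup W$. Each level is ordered as $p^i_1,\dots,p^i_t$, followed by $w_1,\dots,w_u$ if $i=k$. The $j$th \emph{cluster} is $C_j=\{p^0_j,\dots,p^k_j\}$; it meets each level once. The arcs of $K$ are as follows.
\begin{itemize}
\item $P_i\Rightarrow W$ for every $i$.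
\item For each pair $(h,h')$ of hubs in the same level with $h$ before $h'$, called a \emph{linked pair}, there are $m$ new vertices $z$, called \emph{links}, each with the two arcs $h\to z\to h'$.
\end{itemize}
The number $g$ of linked pairs and the order $\mu$ of $K$ are
\[
g=(k+1)\binom t2+tu+\binom u2,\qquad \mu=(k+1)t+u+gm .
\]
The \emph{extended core} $K^+$ has $k$ more vertices $S=\{s_1,\dots,s_k\}$, where $s_i$ is dominated by every hub in $L_0\cup\dots\cup L_{i-1}$ and dominates every hub in $L_i\cup\dots\cup L_k$. There are no other arcs at $S$. See Figure~\ref{fig:core}.

\begin{figure}[ht]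
\centering
\begin{tikzpicture}[>=stealth,scale=0.9]
\foreach \x in {1,2,3} {\fill[gray!20,rounded corners] ({1.3*\x-0.4},0.6) rectangle ({1.3*\x+0.4},-4.4);}
\foreach \y in {0,1,2} {
  \draw[rounded corners] (0.7,{0.4-1.8*\y}) rectangle (4.5,{-0.4-1.8*\y});
  \foreach \x in {1,2,3} {\node at ({1.3*\x},{-1.8*\y}) {$p^{\y}_{\x}$};}}
\draw[rounded corners] (5.8,-3.2) rectangle (8.4,-4.0);
\node at (7.1,-3.6) {$w_1\ \cdots\ w_u$};
\draw[dashed,rounded corners] (0.5,-3.0) rectangle (8.6,-4.2);
\node at (4.9,0.4) {$L_0$}; \node at (4.9,-1.4) {$L_1$}; \node at (9.0,-3.6) {$L_2$};
\node (s1) at (-1,-0.9) {$s_1$}; \node (s2) at (-1,-2.7) {$s_2$};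
\draw[->,thick] (0.7,-0.1) -- (s1); \draw[->,thick] (s1) -- (0.7,-1.7);
\draw[->,thick] (0.7,-1.9) -- (s2); \draw[->,thick] (s2) -- (0.5,-3.5);
\draw[->,thick] (0.7,0.2) .. controls (-2.2,0.3) and (-3,-1.8) .. (s2);
\draw[->,thick] (s1) .. controls (-3,-1.8) and (-2.2,-3.9) .. (0.5,-3.9);
\draw[->,thick] (4.5,0) to[out=0,in=90] (7.6,-3.2);
\draw[->,thick] (4.5,-1.8) to[out=0,in=90] (6.6,-3.2);
\draw[->,thick] (4.5,-3.6) -- (5.8,-3.6);
\end{tikzpicture}
\caption{The hubs of the extended core $K^+$ for $k=2$, $t=3$. An arrow from or to a box stands for all arcs from or to the vertices in the box. The levels are the rows $L_0$, $L_1$ and the dashed row $L_2$; the clusters are the shaded columns. Not drawn: any two hubs $h,h'$ of one level, with $h$ to the left of $h'$, are joined by $m$ paths $h\to z\to h'$ with private middle vertices $z$.}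
\label{fig:core}
\end{figure}

\begin{lemma}\label{lem:acyclic}
The digraph $K^+$ is acyclic, so it is a $k$-extension of the acyclic digraph $K$.
\end{lemma}

\begin{proof}
List $L_0,s_1,L_1,s_2,\dots,s_k,L_k$, each level in its order, and place the links of a linked pair $(h,h')$ immediately before $h'$. A link then comes after $h$ and before $h'$, the set $W$ comes after every $p^i_j$, and $s_i$ comes after $L_0,\dots,L_{i-1}$ and before $L_i,\dots,L_k$. So all arcs go forward.
\end{proof}

The core is weakly connected, since $P_i\Rightarrow W$ for all $i$ and every link is adjacent to a hub. For $k=1$ the vertex $s_1$ has the in-neighbor $p^0_1$ and the out-neighbor $w_1$ in it, so this is precisely the case left out by Proposition~\ref{prop:positive}(2).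

\subsection{The smallest example}

\begin{example}\label{ex:five}
Take $k=1$, $t=2$, $u=1$, $m\ge2$, and write $w=w_1$, $s=s_1$. The levels are $L_0=\{p^0_1,p^0_2\}$ and $L_1=\{p^1_1,p^1_2,w\}$, there are four linked pairs, and $|V(K)|=4m+5$. Let $R$ be the tournament on $\mathbb Z_5$ with $\beta\to\beta+1$ and $\beta\to\beta+2$, and let $T$ be the blow-up of $R$ in which every block is a copy of $TT_{m+1}$. It has $5m+5$ vertices, more than $K^+$.

\emph{$T$ contains $K$.} Let $w$ be the sink of $V_2$, let $p^1_1$ and $p^1_2$ be the sources of $V_1$ and $V_0$, and let $p^0_1\in V_2$ and $p^0_2\in V_0$ be other vertices. All four $p^i_j$ dominate $w$, since $0\to2$ and $1\to2$. Take the links of $(p^0_1,p^0_2)$ in $V_4$, using $2\to4\to0$; those of $(p^1_1,p^1_2)$ in $V_3$, using $1\to3\to0$; those of $(p^1_1,w)$ as the $m$ other vertices of $V_1$; and those of $(p^1_2,w)$ among the $2m-2\ge m$ unused vertices of $V_0\cup V_2$. Both hubs of level $0$ share a block with a hub of level $1$.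

\emph{$T$ avoids $K^+$.} Suppose not. By rotational symmetry let $w\in V_2$; then every in-neighbor of $w$ lies in $V_0\cup V_1\cup V_2$. By Lemma~\ref{lem:separation}, a linked pair inside one block would need $m+2$ vertices there. So the three hubs of $L_1$ occupy $V_0,V_1,V_2$, one each, and $p^0_1,p^0_2$ lie in two different blocks among these three. Each $p^0_j$ thus shares its block with a hub $h'\in L_1$, and $p^0_j\to s\to h'$ puts $s$ into that block. But $s$ cannot lie in two blocks.
\end{example}

In general, a blow-up may accommodate the $(k+1)t$ hubs $p^i_j$ of $K$ in only $t$ blocks, one per cluster, while for $K^+$ almost all of them need their own block. By Lemmas~\ref{lem:halving} and~\ref{lem:random}, the number of blocks needed jumps from about $2^t$ to about $2^{(k+1)t}$.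

\subsection{Why the core is cheap, and the parameters}

We must show that $K$ is cheap in \emph{every} tournament, and an arbitrary tournament has no blocks. The substitute is an arc $x\to y$ with fewer than $\mu$ vertices $z$ such that $x\to z\to y$; such arcs will be called \emph{thin}. By Lemma~\ref{lem:separation}, arcs inside a block of at most $\mu+1$ vertices are thin. If $x\to y$ is thin, then all but at most $\mu$ out-neighbors of $x$ are out-neighbors of $y$. For $k=1$, suppose that the hubs chosen so far dominate a set $U$, and that $x\in U$ dominates half of $U$ and has a thin arc to some $y\in U$. Then the cluster $\{x,y\}$ dominates about $|U|/2-\mu$ vertices of $U$, rather than the $|U|/4$ that two halvings give: we get two hubs for the price of one.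

Ignore factors polynomial in $t$, so that $\mu\approx m$. If thin arcs are always available, we halve $t$ times and must stay above the scale $\mu$, which needs order about $2^tm$. If they are not, we find a large set with no thin arc, where links come for free, and pay the full price $2^{(k+1)t}$, but with no factor $m$. So $K$ should be unavoidable at order $n\approx\max(2^tm,2^{(k+1)t})$, while $K^+$ is avoided at order $N\approx2^{(k+1)t}m$. The ratio $N/n$ is about $\min(2^{kt},m)$, which suggests $m\approx2^{kt}$.

From now on fix $k\ge1$ and $t\ge k+2$, and put
\begin{equation}\label{eq:parameters}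
a=(k+1)(t-k),\qquad u=a^2+k,\qquad m=t\,2^{k(t+1)},
\end{equation}
\begin{equation}\label{eq:orders}
n=n_t=2^{t+5}u\mu,\qquad N_t=2^{a-1}(m+1).
\end{equation}
Let $A_t$ and $D_t$ be obtained from $K$ and $K^+$ by adding $n-\mu$ isolated vertices, as in the proof of Proposition~\ref{prop:padding}. Then $|V(A_t)|=n$, and $D_t$ is a $k$-extension of $A_t$ by Lemma~\ref{lem:acyclic}. The hypothesis $t\ge k+2$ gives $a\ge2(k+1)$, hence
\begin{equation}\label{eq:u}
u\ge4(k+1)^2+k\ge3k+2 .
\end{equation}

\section{A tournament avoiding the extension}\label{sec:avoid}

\begin{proposition}\label{prop:avoid}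
Let $R$ be the tournament of Lemma~\ref{lem:random} for the value of $a$ in \eqref{eq:parameters}, and let $T$ be a blow-up of $R$ with blocks of $m+1$ vertices. Then $T$ has order $N_t$ and avoids $D_t$.
\end{proposition}

\begin{proof}
The order is $2^{a-1}(m+1)=N_t$. Suppose that $T$ contains $D_t$, and identify the vertices of $D_t$ with their images.

\emph{Two hubs of the same level lie in different blocks.} In one of the two orders they form a linked pair $(h,h')$. If both were in $V_\beta$, then by Lemma~\ref{lem:separation} so would be their $m$ links, and $|V_\beta|\ge m+2$.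

\emph{Two hubs of different levels share a block only if it meets $S$.} Let $h\in L_i$ and $h'\in L_{i'}$ with $i<i'$. Then $h\to s_{i'}\to h'$, so by Lemma~\ref{lem:separation} a block containing $h$ and $h'$ contains $s_{i'}$.

At most $k$ blocks meet $S$, and each contains at most one hub of each level. Discard all hubs in these blocks; this removes at most $k$ hubs from each level. At least $t-k$ vertices of each $P_i$ remain, so at least $(k+1)(t-k)=a$ of the $p^i_j$ remain, and at least $u-k=a^2$ vertices of $W$ remain. The remaining hubs lie in pairwise distinct blocks, and an arc of $T$ between distinct blocks $V_\beta$, $V_\gamma$ has the direction of the arc of $R$ between $\beta$ and $\gamma$. Since $P_i\Rightarrow W$ for all $i$, the tournament $R$ has disjoint sets $X\Rightarrow Y$ with $|X|=a$ and $|Y|=a^2$, contrary to its choice.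
\end{proof}

Without $S$ the second step is lost: the argument then only finds $t$ blocks, those of $P_k$, that dominate the blocks of $W$.

\section{Every tournament of order $n_t$ contains $A_t$}\label{sec:embed}

Throughout this section $T$ is a tournament with vertex set $V$ and $|V|=n$. An arc $x\to y$ is \emph{thin} if $|N^+(x)\cap N^-(y)|<\mu$ and \emph{thick} otherwise. Neighborhoods are always taken in the whole of $T$, because links may be placed anywhere. A set is \emph{thin-free} if no arc between two of its vertices is thin.

\subsection{Thin arcs}

Thin arcs are sparse, so large sets have large thin-free subsets.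

\begin{lemma}\label{lem:fewthin}
Every vertex $x$ is the tail of at most $2\mu-1$ thin arcs.
\end{lemma}

\begin{proof}
Let $Q\subseteq N^+(x)$ be the set of heads of thin arcs from $x$. The in-neighbors in $Q$ of a vertex $y\in Q$ lie in $N^+(x)\cap N^-(y)$, so there are at most $\mu-1$ of them. Lemma~\ref{lem:average}(b) for in-degrees gives $|Q|\le2\mu-1$.
\end{proof}

\begin{lemma}\label{lem:thinfree}
Let $X\subseteq V$ and suppose that every vertex of $X$ is the tail of at most $d$ thin arcs with head in $X$. Then $X$ has a thin-free subset of size at least $|X|/(2d+1)$.
\end{lemma}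

\begin{proof}
Let $G$ be the graph on $X$ whose edges are the thin arcs. Each nonempty $Y\subseteq X$ spans at most $d|Y|$ edges, so it has a vertex with at most $2d$ neighbors in $Y$. Remove such vertices one at a time and color them greedily in the reverse order. This uses at most $2d+1$ colors, and a largest color class is the required set.
\end{proof}

A thick arc $h\to h'$ provides the links of the pair $(h,h')$. For the hubs $p^i_j$ we can arrange thick forward arcs, since we choose them by halving anyway. For $W$ we cannot: forward arcs between all pairs would form a copy of $TT_u$, and $u$ is of order $t^2$, so this would cost far more than $n$. This is why $K$ has no arcs inside $W$. The next lemma shows that in a thin-free set the links can be routed consistently with \emph{one} linear order even when the arcs are not.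

\begin{lemma}\label{lem:order}
Let $\{w_1,\dots,w_u\}$ be thin-free, with $d^+(w_1)\ge\dots\ge d^+(w_u)$. Then $|N^+(w_i)\cap N^-(w_j)|\ge\mu$ for all $i<j$.
\end{lemma}

\begin{proof}
If $w_i\to w_j$, this says that the arc is thick. Suppose that $w_j\to w_i$. The set $N^+(w_j)\setminus N^+(w_i)$ consists of $w_i$ and $N^+(w_j)\cap N^-(w_i)$, so it has at least $\mu+1$ elements, the arc being thick. Since $d^+(w_i)\ge d^+(w_j)$, removing the common out-neighbors from both sides gives $|N^+(w_i)\setminus N^+(w_j)|\ge\mu+1$. A vertex of this set is not $w_j$, because $w_j\notin N^+(w_i)$, so it lies in $N^-(w_j)$.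
\end{proof}

\begin{lemma}\label{lem:reduction}
Suppose that $T$ has distinct vertices $p^i_j$ $(0\le i\le k$, $1\le j\le t)$ and a set $W$ of $u$ further vertices such that
\begin{enumerate}
\item[(i)] $p^i_j\to p^i_{j'}$ is a thick arc for all $i$ and all $j<j'$;
\item[(ii)] $p^i_j\to w$ is a thick arc for all $i,j$ and all $w\in W$;
\item[(iii)] $W$ is thin-free.
\end{enumerate}
Then $T$ contains $A_t$.
\end{lemma}

\begin{proof}
Number $W$ by non-increasing out-degree. The arcs $P_i\Rightarrow W$ are present by (ii). Every linked pair $(h,h')$ satisfies $|N^+(h)\cap N^-(h')|\ge\mu$, by (i), (ii) and Lemma~\ref{lem:order}. Place the links one at a time. The core has $\mu$ vertices, so before each placement at most $\mu-1$ vertices are in use and a free vertex of $N^+(h)\cap N^-(h')$ exists. The $n-\mu$ remaining vertices of $T$ take the isolated vertices.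
\end{proof}

No condition relates the vertices of one cluster. This is the freedom that makes $A_t$ cheap.

\subsection{Choosing the clusters}

We choose clusters one at a time. The difficulty is that the first vertex of a cheap cluster needs two properties at once: $k$ thin arcs into the current set $U$, and about $|U|/2$ out-neighbors in $U$. We secure both by taking a vertex of large out-degree among the vertices with the first property, which works when these form almost all of $U$. A loss of a factor $1-\frac1t$ per step costs only a constant overall. A threshold of $\frac12$ would not do: each step would cost a factor $4$, and for $k=1$ the gain over $N_t$ would vanish. When more than a few vertices lack the first property, we finish in one go, losing a factor $t$ once.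

\begin{proposition}\label{prop:embed}
Every tournament $T$ of order $n_t$ contains $A_t$.
\end{proposition}

\begin{proof}
Let $\rho=\frac12(1-\frac1t)$. For $0\le j\le t$, a \emph{$j$-chain} consists of sets $V=U_0\supseteq U_1\supseteq\dots\supseteq U_j$ and clusters $C_l=\{p^0_l,\dots,p^k_l\}\subseteq U_{l-1}$ of $k+1$ distinct vertices, for $1\le l\le j$, such that every vertex of $C_l$ dominates every vertex of $U_l$ by a thick arc and
\begin{equation}\label{eq:step}
|U_l|\ge\rho\,|U_{l-1}|-u\mu .
\end{equation}
In a $j$-chain, $C_l$ is disjoint from $U_l$, since no vertex dominates itself. For $l<l'$ we have $C_{l'}\subseteq U_{l'-1}\subseteq U_l$. So the clusters are disjoint from each other and from $U_j$, and each vertex of $C_l$ sends thick arcs to all vertices of later clusters and of $U_j$. Iterating \eqref{eq:step}, and using $1+\rho+\rho^2+\dots\le2$ and $(1-\frac1t)^j\ge(1-\frac1t)^t\ge\frac14$, we obtain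
\begin{equation}\label{eq:size}
|U_j|\ge\rho^jn-2u\mu\ge\bigl(2^{t-j+3}-2\bigr)u\mu\ge2^{t-j+2}u\mu .
\end{equation}
The set $U_0=V$ is a $0$-chain. Take a $j$-chain with $j$ as large as possible and write $U=U_j$.

\emph{The case $j=t$.} Here $|U|\ge4u\mu$ by \eqref{eq:size}. Lemmas~\ref{lem:fewthin} and~\ref{lem:thinfree}, with $d=2\mu-1$, give a thin-free subset of $U$ of size at least $4u\mu/(4\mu-1)\ge u$. Let $W$ consist of $u$ of its vertices. Conditions (i)--(iii) of Lemma~\ref{lem:reduction} hold.

\emph{The case $j<t$.} Let $H$ be the set of vertices of $U$ that are the tail of at least $k$ thin arcs with head in $U$, and let $F=U\setminus H$.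

We claim that $|F|\ge|U|/t$. Suppose instead that $|H|>(1-\frac1t)|U|$; we extend the chain. By Lemma~\ref{lem:average}(a) some $x\in H$ has at least $(|H|-1)/2$ out-neighbors in $H$. Let $y_1,\dots,y_k\in U$ be distinct heads of thin arcs from $x$, put $p^0_{j+1}=x$ and $p^i_{j+1}=y_i$, and let $U_{j+1}$ be the set of vertices of $U$ to which each of $x,y_1,\dots,y_k$ sends a thick arc. An out-neighbor of $x$ in $U$ fails to be in $U_{j+1}$ for one of two reasons. It may not be dominated by some $y_i$; then it is $y_i$ or lies in $N^+(x)\cap N^-(y_i)$, which excludes at most $\mu$ vertices for each $i$. Or it may be the head of a thin arc from one of the $k+1$ cluster vertices, which excludes at most $(k+1)(2\mu-1)$ vertices by Lemma~\ref{lem:fewthin}. Therefore, using \eqref{eq:u},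
\[
|U_{j+1}|\ge\rho|U|-\tfrac12-k\mu-(k+1)(2\mu-1)\ge\rho|U|-(3k+2)\mu\ge\rho|U|-u\mu .
\]
This gives a $(j+1)$-chain, contrary to the choice of $j$, and proves the claim.

Each vertex of $F$ is the tail of at most $k-1$ thin arcs with head in $F$. Lemma~\ref{lem:thinfree} gives a thin-free set $F'\subseteq F$ with $|F'|\ge|F|/(2k-1)\ge|U|/(t2^k)$. There remain $l=(k+1)(t-j)$ hubs $p^i_{j'}$ to be chosen. This is where the size of $m$ is used: by \eqref{eq:size} and $\mu\ge m=t\,2^{k}2^{kt}$,
\[
|F'|\ge\frac{2^{t-j+2}u\mu}{t\,2^k}\ge4u\,2^{t-j}2^{kt}\ge4u\,2^{(k+1)(t-j)}\ge2^l(u+1).
\]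
Lemma~\ref{lem:halving} applied to $T[F']$ yields $y_1,\dots,y_l$ with $y_i\to y_{i'}$ for $i<i'$, and a set $W$ of $u$ further vertices dominated by all of them. Cut the sequence $y_1,\dots,y_l$ into consecutive groups of $k+1$ and let these be $C_{j+1},\dots,C_t$. Each vertex of a new cluster dominates the later clusters and $W$, and all arcs inside $F'$ are thick. Each vertex of $C_1,\dots,C_j$ sends thick arcs to the later clusters of the chain and to all of $F'\subseteq U$. So (i)--(iii) hold.

In both cases Lemma~\ref{lem:reduction} shows that $T$ contains $A_t$.
\end{proof}

\section{The estimates}\label{sec:conclusion}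

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Parts (1) and (2) are Propositions~\ref{prop:embed} and~\ref{prop:avoid}, and $n_t\ge2^{t+5}\to\infty$. From \eqref{eq:parameters} we have $u=O_k(t^2)$. There are $(k+1)t+u=O_k(t^2)$ hubs, so $g=O_k(t^4)$ and $\mu=O_k(t^52^{kt})$. By \eqref{eq:orders}, $n_t=O_k(t^72^{(k+1)t})$ and
\[
N_t\ge2^{(k+1)t-k(k+1)-1}\cdot t\,2^{kt+k}=2^{-k^2-1}\,t\,2^{(2k+1)t}.
\]
As $|V(D_t)|=n_t+k\le2n_t$, dividing gives $N_t/|V(D_t)|=\Omega_k(2^{kt}/t^6)$. Finally, $\log_2n_t\le(k+1)t+O_k(\log t)$ and $\log_2N_t\ge(2k+1)t-O_k(1)$, so $\log N_t/\log n_t\ge\frac{2k+1}{k+1}-o(1)=2-\frac1{k+1}-o(1)$.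
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
Part (1) of the theorem gives $r(A_t)=n_t=|V(A_t)|$, and no constant $c<1$ is possible, since a tournament with fewer vertices than $A_t$ avoids it and $\lceil cn_t\rceil<n_t$ for large $t$. Part (2) gives $r(D_t)>N_t$, so $r(D_t)/|V(D_t)|\to\infty$. Since $n_t\ge|V(D_t)|/2$ and $n_t\to\infty$, also $r(D_t)>|V(D_t)|^{1+\frac k{k+1}-o(1)}$, which exceeds $|V(D_t)|^{1+\varepsilon}$ for large $t$ when $\varepsilon<\frac{k}{k+1}$. For $k=1$ we have $r(D_t)>n_t^{3/2-o(1)}$, and this eventually exceeds both $Cn_t$ and $n_t(\log n_t)^C$.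
\end{proof}

\begin{thebibliography}{9}
\bibitem{AHLLPR} Pierre Aboulker, Fr\'ed\'eric Havet, William Lochet, Raul Lopes, Lucas Picasarri-Arrieta, Cl\'ement Rambaud, \emph{Blow-ups and extensions of trees in tournaments}, arXiv:2410.23566 (2024).
\end{thebibliography}
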